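\title{Trade robustness of complete simple games with few types of voters}


\begin{abstract}
A simple game is $k$-trade robust if no list of at most $k$ winning coalitions can be turned into a list of equally many losing coalitions by redistributing voters; it is weighted if and only if it is $k$-trade robust for all $k$. We show that complete simple games with $t$ types of voters that are $k$-trade robust but not $(k+1)$-trade robust exist for all $k\ge2$ if and only if $t\ge4$, and we determine the possible values of $k$ for every $t$. The negative part rests on a statement about lattice boxes of dimension at most three: if the points of such a box are colored with two colors and the convex hulls of the color classes meet, then a sum of at most three points of one color equals a sum of equally many points of the other color. The examples for $t\ge4$ come from hyperplane sections of four-dimensional boxes.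
\end{abstract}

\section{Introduction}

A \emph{simple game} is a pair $G=(N,\mathcal W)$, where $N$ is a finite nonempty set of \emph{voters} and $\mathcal W\subseteq 2^N$ is monotone: if $S\in\mathcal W$ and $S\subseteq T\subseteq N$, then $T\in\mathcal W$. Coalitions in $\mathcal W$ are \emph{winning}, the others are \emph{losing}. The game is \emph{weighted} if there are weights $w_i\ge0$ $(i\in N)$ and a quota $\tau$ such that $S$ wins if and only if $w(S):=\sum_{i\in S}w_i\ge\tau$.

A \emph{trading transform} of length $\ell$ is a pair of sequences of coalitions $(X_1,\dots,X_\ell;Y_1,\dots,Y_\ell)$, repetitions allowed, such that every voter belongs to as many of the $X_\nu$ as of the $Y_\nu$. We call it a \emph{certificate} if all $X_\nu$ win and all $Y_\nu$ lose. A weighted game has no certificate, because $\sum_\nu w(X_\nu)\ge\ell\tau>\sum_\nu w(Y_\nu)$ while the two sums are equal. The game is \emph{$k$-trade robust} if it has no certificate of length at most $k$. By a theorem of Taylor and Zwicker, a simple game is weighted if and only if it is $k$-trade robust for every $k$. Let $\ell_{\min}(G)$ be the least length of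 a certificate, with $\ell_{\min}(G)=\infty$ if there is none. Then $G$ is weighted if and only if $\ell_{\min}(G)=\infty$, and $G$ is $k$-trade robust but not $(k+1)$-trade robust if and only if $\ell_{\min}(G)=k+1$. Always $\ell_{\min}(G)\ge2$, since $X_1=Y_1$ in a transform of length~$1$. The number $\ell_{\min}(G)$ measures how long a nonweighted game can pass for a weighted one under trades.

Write $i\succeq j$ if for every $S\subseteq N\setminus\{i,j\}$, $S\cup\{j\}\in\mathcal W$ implies $S\cup\{i\}\in\mathcal W$. This is the \emph{desirability relation}, and the game is \emph{complete} if $\succeq$ is total. Voters $i,j$ are \emph{of the same type} if $i\succeq j$ and $j\succeq i$; the number $t$ of \emph{types} is the number of classes of this equivalence relation. Completeness is the first thing that trades detect. If $i$ and $j$ are incomparable, there are $S,T\subseteq N\setminus\{i,j\}$ with $S\cup\{i\}$ and $T\cup\{j\}$ winning and $S\cup\{j\}$ and $T\cup\{i\}$ losing, and these four coalitions form a certificate of length~$2$. So every $2$-trade robust game is complete.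

With one type, a coalition wins if and only if it is large enough, and the game is weighted. With two types there are nonweighted complete games, and in Example~\ref{ex:two} a certificate of length~$2$ exposes one. Does a bound on the number of types bound the length of the shortest certificate, when the number of voters is unrestricted? The following question was posed in~\cite{FFK}.

\medskip
\noindent\textbf{Question.} \emph{For which $t$ is there a sequence $G_k$ of complete simple games with $t$ types of voters such that $G_k$ is $k$-trade robust but not $(k+1)$-trade robust for all $k\ge2$? The number of voters of $G_k$ may depend on $k$.}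
\medskip

\begin{theorem}\label{thm:K}
Let $K(t)$ be the set of $k\ge1$ for which some complete simple game with exactly $t$ types of voters is $k$-trade robust but not $(k+1)$-trade robust. Then
\[
K(1)=\emptyset,\qquad K(2)=\{1\},\qquad K(3)=\{1,2\},\qquad K(t)=\{1,2,3,\dots\}\quad\text{for }t\ge4 .
\]
In particular, a sequence as in the Question exists if and only if $t\ge4$.
\end{theorem}

The upper bounds for $t\le3$ are contained in the next theorem. It shows in particular that no game with at most three types is $3$-trade robust but not $4$-trade robust, so that already $G_3$ cannot exist.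

\begin{theorem}\label{thm:games}
A simple game with at most three types of voters that is $3$-trade robust is weighted. A simple game with at most two types of voters that is $2$-trade robust is weighted.
\end{theorem}

Whether a coalition wins depends only on how many voters of each type it contains, so a game with $d$ types is a two-coloring of the integer points of a $d$-dimensional box, and Theorem~\ref{thm:games} becomes a statement in the geometry of numbers. A \emph{lattice box} is a set $B=\prod_{s=1}^d\{0,1,\dots,n_s\}\subset\mathbb Z^d$ with $d\ge1$, and a \emph{coloring} is a partition $B=W\sqcup L$. An \emph{$\ell$-relation}, or relation of length $\ell\ge1$, consists of points $X_1,\dots,X_\ell\in W$ and $Y_1,\dots,Y_\ell\in L$, repetitions allowed, with $\sum X_\nu=\sum Y_\nu$.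

\begin{theorem}\label{thm:box}
Let $B\subset\mathbb Z^d$ be a lattice box with $d\le3$, and let $B=W\sqcup L$ be any coloring with $\operatorname{conv}W\cap\operatorname{conv}L\ne\emptyset$. Then there is an $\ell$-relation with $\ell\le3$. If $d\le2$, there is a $2$-relation.
\end{theorem}

No monotonicity is assumed here. What is used is the shape of the box, and the following example shows that in dimension three convexity alone does not suffice.

\begin{example}\label{ex:empty}
Let $a,b\ge1$ be coprime. Color $p_1=(1,0,0)$, $p_2=(0,1,0)$, $p_3=(0,0,1)$ with $W$, and $q_1=(0,0,0)$, $q_2=(a,b,1)$ with $L$. The convex hull of the five points lies in the slab $0\le x_3\le1$. It meets $x_3=0$ in the triangle $q_1p_1p_2$ and $x_3=1$ in the segment $p_3q_2$, so its only lattice points are the five given ones. In an identity $\sum\alpha_ip_i=\beta_1q_1+\beta_2q_2$ the coordinates give $(\alpha_1,\alpha_2,\alpha_3)=\beta_2(a,b,1)$. Hence the shortest relation is $ap_1+bp_2+p_3=(a+b)q_1+q_2$, of length $a+b+1$.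
\end{example}

In the plane nothing of this kind happens: the first assertion of Proposition~\ref{prop:four} produces a relation of length at most $3$ from points inside the convex hull of a planar configuration. Since long relations thus begin in dimension three, one might guess that three types suffice for the Question. Theorem~\ref{thm:box} says that this guess is wrong. A three-dimensional box around such a configuration always contains further lattice points, these must be colored too, and either color leads to something shorter. A four-dimensional box, on the other hand, has three-dimensional hyperplane sections in which a configuration like that of Example~\ref{ex:empty} is isolated, and this is why the answer is~$4$.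

Section~\ref{sec:profiles} reduces Theorem~\ref{thm:games} to Theorem~\ref{thm:box}, and Section~\ref{sec:slices} constructs the games and derives Theorem~\ref{thm:K}. The remaining sections prove Theorem~\ref{thm:box}. Besides the theorem of Taylor and Zwicker, the only nontrivial external result used is Howe's theorem on empty lattice polytopes in $\mathbb R^3$, recalled in Section~\ref{sec:32}.

\section{From games to colored boxes}\label{sec:profiles}

Voters $i$ and $j$ are of the same type exactly when the transposition $(i\,j)$ maps $\mathcal W$ to itself: it fixes the coalitions that contain both or neither of $i,j$, and for the others this is the definition. Suppose that $N=N_1\sqcup\dots\sqcup N_d$, where any two voters in the same class $N_s$ are of the same type, and put $n_s=|N_s|$. Every permutation that preserves the classes is a product of such transpositions, so whether $S$ wins depends only on its \emph{profile} $(|S\cap N_s|)_{s=1}^d\in B=\prod_s\{0,\dots,n_s\}$. Let $W$ and $L$ be the sets of profiles of winning and of losing coalitions; then $B=W\sqcup L$.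

\begin{lemma}\label{lem:profiles}
The game has a certificate of length $\ell$ if and only if the coloring $B=W\sqcup L$ has an $\ell$-relation.
\end{lemma}

\begin{proof}
The profiles of the coalitions in a certificate form a relation. For the converse we must realize given profiles by coalitions so that each individual voter is used equally often on both sides. Number the voters of a class of size $n$ by the residues modulo~$n$. Given sizes $x_1,\dots,x_\ell\in\{0,\dots,n\}$, let the $\nu$th set consist of the residues of the integers $y$ with $x_1+\dots+x_{\nu-1}\le y<x_1+\dots+x_\nu$. It has $x_\nu$ elements because $x_\nu\le n$. A voter is used as many times as there are integers in $[0,\sum_\nu x_\nu)$ in its residue class, and this depends only on $\sum_\nu x_\nu$. Doing this in each class, for the $X_\nu$ and for the $Y_\nu$, gives a certificate.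
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:games} from Theorem~\ref{thm:box}]
Let $G$ be a nonweighted game with $d\le3$ types and take the types as classes. By the theorem of Taylor and Zwicker and Lemma~\ref{lem:profiles} there is an $\ell$-relation for some $\ell$, and $\frac1\ell\sum X_\nu=\frac1\ell\sum Y_\nu$ lies in $\operatorname{conv}W\cap\operatorname{conv}L$. Theorem~\ref{thm:box} gives a relation of length at most $3$, and of length $2$ if $d\le2$. By Lemma~\ref{lem:profiles}, $G$ is not $3$-trade robust, and not $2$-trade robust if $d\le2$.
\end{proof}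

\section{Games from hyperplane sections}\label{sec:slices}

All our examples are weighted games in which ties are broken arbitrarily. The point is that a certificate of such a game can only use tied coalitions, so everything takes place on one hyperplane section of the box, and there the coloring is free.

\begin{lemma}\label{lem:slice}
Let $B=\prod_{s=1}^d\{0,\dots,n_s\}$, let $w_1,\dots,w_d$ be distinct positive numbers, let $\tau>0$, and let $H=\{x\in B:w\cdot x=\tau\}=H_W\sqcup H_L$. Suppose that whenever $w_s>w_{s'}$ there is $x\in H_L$ with $x_s<n_s$ and $x_{s'}>0$. Take disjoint classes $N_s$ of $n_s$ voters, and let a coalition with profile $x$ win if and only if $w\cdot x>\tau$ or $x\in H_W$. This defines a complete simple game $G$ with exactly $d$ types in which $\emptyset$ loses, and $\ell_{\min}(G)$ is the least length of a relation with all $X_\nu\in H_W$ and all $Y_\nu\in H_L$.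
\end{lemma}

\begin{proof}
Call $w\cdot x$ the weight of a coalition with profile $x$. Winning coalitions have weight at least $\tau$, losing ones at most $\tau$, and $\emptyset$ has weight $0<\tau$. A proper superset of a winning coalition has weight greater than $\tau$, so $G$ is monotone. Voters in the same class are of the same type. Let $i\in N_s$ and $j\in N_{s'}$ with $w_s>w_{s'}$. If $S\cup\{j\}$ wins, then $S\cup\{i\}$ has weight greater than $\tau$, so $i\succeq j$, and $G$ is complete. For $x\in H_L$ as in the hypothesis there is a coalition with profile $x$ that contains $j$ but not $i$. It loses, and replacing $j$ by $i$ raises its weight above $\tau$; so $j\not\succeq i$, and the classes are exactly the types. Finally, in an $\ell$-relation $\ell\tau\le\sum w\cdot X_\nu=\sum w\cdot Y_\nu\le\ell\tau$, so all $X_\nu$ and $Y_\nu$ lie in $H$. Lemma~\ref{lem:profiles} completes the proof.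
\end{proof}

With two types the section is a segment, with three types a polygon, with four types a three-dimensional polytope.

\begin{example}[two types, $\ell_{\min}=2$]\label{ex:two}
Take $n=(2,4)$, $w=(2,1)$, $\tau=4$. Then $H=\{(2,0),(1,2),(0,4)\}$; let $H_L=\{(1,2)\}$. The point $(1,2)$ satisfies the hypothesis of Lemma~\ref{lem:slice}, and $(2,0)+(0,4)=(1,2)+(1,2)$ is a $2$-relation.
\end{example}

\begin{example}[three types, $\ell_{\min}=3$]\label{ex:three}
Take $n=(3,3,5)$, $w=(4,5,3)$, $\tau=15$. In $4x_1+5x_2+3x_3=15$ the values $x_1=0,1,2,3$ leave $5x_2+3x_3=15,11,7,3$, with nonnegative solutions $(3,0)$ and $(0,5)$; $(1,2)$; none; $(0,1)$. So $H=\{(3,0,1),(0,3,0),(0,0,5),(1,1,2)\}$. Let $H_L=\{(1,1,2)\}$; as $0<x_s<n_s$ for all $s$ at this point, Lemma~\ref{lem:slice} applies. If $\alpha_1(3,0,1)+\alpha_2(0,3,0)+\alpha_3(0,0,5)=\ell\,(1,1,2)$, then $3\alpha_1=3\alpha_2=\ell$ and $\alpha_1+5\alpha_3=2\ell$, so $\alpha_1=\alpha_2=\alpha_3=\ell/3$ and $\ell\ge3$. The choice $\alpha_i=1$ is a $3$-relation.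
\end{example}

For four types we embed the configuration of Example~\ref{ex:empty} with $(a,b)=(k-1,1)$, and take for $w\cdot x=\tau$ the hyperplane through its five points.

\begin{proposition}[four types, $\ell_{\min}=k+1$]\label{prop:fourtypes}
Let $k\ge3$, $n=(k,k,2k-1,k)$, $\tau=k^2(2k-1)$ and
\[
w_1=2k^2-2k+1,\quad w_2=(2k-1)(k-1),\quad w_3=k(k-1),\quad w_4=k(2k-1).
\]
Then $H$ consists of the five points
\begin{gather*}
p_1=(0,k,0,1),\quad p_2=(k,0,1,0),\quad p_3=(0,0,2k-1,1),\\
q_1=(1,k-1,2,0),\quad q_2=(0,0,0,k),
\end{gather*}
and for $H_W=\{p_1,p_2,p_3\}$, $H_L=\{q_1,q_2\}$ the game of Lemma~\ref{lem:slice} is complete with exactly four types and has $\ell_{\min}=k+1$.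
\end{proposition}

\begin{proof}
Let $x\in B$ with $w\cdot x=\tau$. Modulo $k$ we have $w_1\equiv w_2\equiv1$ and $w_3\equiv w_4\equiv\tau\equiv0$, so $x_1+x_2=k\sigma$ with an integer $\sigma\ge0$. Since $w_1=w_2+k$, we have $w_1x_1+w_2x_2=k\sigma w_2+kx_1$, and $w\cdot x=\tau$ is equivalent to
\[
\sigma(2k-1)(k-1)+x_1+(k-1)x_3+(2k-1)x_4=k(2k-1).
\]
If $\sigma\ge2$, the left side is at least $2(k-1)(2k-1)>k(2k-1)$, because $k\ge3$. If $\sigma=0$, then $x_1=x_2=0$ and $(k-1)x_3+(2k-1)x_4=k(2k-1)$. As $\gcd(k-1,2k-1)=1$, we get $x_3=(2k-1)i$ and $x_4=k-(k-1)i\ge0$, so $i\in\{0,1\}$; these are $q_2$ and $p_3$. If $\sigma=1$, the equation reads $x_1+(k-1)x_3+(2k-1)x_4=2k-1$ with $x_2=k-x_1$. Here $x_4=1$ gives $p_1$. For $x_4=0$, the value $x_3=0$ gives $x_1=2k-1>n_1$, the values $x_3=1$ and $x_3=2$ give $p_2$ and $q_1$, and $x_3\ge3$ is impossible since $3(k-1)>2k-1$. All five points lie in $B$ and solve the equation of their case, so they form $H$.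

We have $w_4>w_1>w_2>w_3$, with differences $k-1$, $k$, $(k-1)^2$. If $w_s>w_{s'}$, then $s\in\{4,1,2\}$ and $s'\in\{1,2,3\}$, and $q_1$ has $(q_1)_s<n_s$ and $(q_1)_{s'}>0$. So Lemma~\ref{lem:slice} applies. If $\sum\alpha_ip_i=\beta_1q_1+\beta_2q_2$, the four coordinates give
\[
k\alpha_2=\beta_1,\qquad k\alpha_1=(k-1)\beta_1,\qquad\alpha_2+(2k-1)\alpha_3=2\beta_1,\qquad\alpha_1+\alpha_3=k\beta_2 .
\]
Hence $\beta_1=k\alpha_2$, $\alpha_1=(k-1)\alpha_2$, $\alpha_3=\alpha_2$, $\beta_2=\alpha_2$, and the length is $(k+1)\alpha_2\ge k+1$. For $\alpha_2=1$ we obtain the relation $(k-1)p_1+p_2+p_3=kq_1+q_2$ of length $k+1$.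
\end{proof}

To raise the number of types without changing $\ell_{\min}$ we add a voter who cannot take part in a trade: a \emph{vetoer}, who belongs to every winning coalition, or a \emph{passer}, who wins alone. A second vetoer added right after the first would be of the same type, so the two operations are alternated.

\begin{lemma}\label{lem:adding}
Let $G=(N,\mathcal W)$ be a complete simple game with $t$ types in which $\emptyset$ loses and some two disjoint coalitions win. Then for every $t'\ge t$ there is a complete simple game $G'$ with exactly $t'$ types and $\ell_{\min}(G')=\ell_{\min}(G)$.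
\end{lemma}

\begin{proof}
Consider complete games with $\emptyset\notin\mathcal W\ne\emptyset$. Both operations below preserve this property and monotonicity.

\emph{Vetoer.} Suppose that no voter lies in all winning coalitions. Let $G^v$ have voters $N\cup\{v\}$ and winning coalitions $S\cup\{v\}$, $S\in\mathcal W$. For $i,j\in N$ the relation $\succeq$ is unchanged, since coalitions without $v$ lose and those with $v$ behave as in $G$. For the same reason $v\succeq i$ holds vacuously, while $i\succeq v$ would mean that no $S\subseteq N\setminus\{i\}$ lies in $\mathcal W$, that is, $i$ lies in all winning coalitions of $G$. So $G^v$ is complete with one more type. In a certificate of $G^v$ all $X_\nu$ contain $v$, hence all $Y_\nu$ do, and deleting $v$ is a length-preserving bijection onto the certificates of $G$. In $G^v$ no voter wins alone, since $\emptyset\notin\mathcal W$.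

\emph{Passer.} Suppose that no voter wins alone. Let $G^p$ have voters $N\cup\{p\}$, and let $S$ win if and only if $p\in S$ or $S\in\mathcal W$. For $i,j\in N$ the relation $\succeq$ is unchanged, since coalitions with $p$ win and those without $p$ behave as in $G$. Also $p\succeq i$, while $i\succeq p$ applied to $S=\emptyset$ would give $\{i\}\in\mathcal W$. So $G^p$ is complete with one more type. In a certificate of $G^p$ no $Y_\nu$ contains $p$, hence no $X_\nu$ does, so $G^p$ and $G$ have the same certificates. In $G^p$ the disjoint coalitions $\{p\}$ and $N$ win, so no voter lies in all winning coalitions.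

In the given game no voter lies in all winning coalitions, so we can add a vetoer, then a passer, then a vetoer, and so on.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:K} from Theorem~\ref{thm:games}]
We have $k\in K(t)$ if and only if some complete game with $t$ types has $\ell_{\min}=k+1$; such a game is nonweighted. A game with one type has the form ``$|S|\ge\tau$'' and is weighted, so $K(1)=\emptyset$. By Theorem~\ref{thm:games} a nonweighted game has $\ell_{\min}\le2$ if $t=2$ and $\ell_{\min}\le3$ if $t=3$, so $K(2)\subseteq\{1\}$ and $K(3)\subseteq\{1,2\}$. Each of the three constructions has two disjoint winning coalitions: those with profiles $(2,0)$ and $(0,4)$ in Example~\ref{ex:two}, $(0,3,0)$ and $(0,0,5)$ in Example~\ref{ex:three}, $p_1$ and $p_2$ in Proposition~\ref{prop:fourtypes}. By Lemma~\ref{lem:adding}, $1\in K(t)$ for $t\ge2$, $2\in K(t)$ for $t\ge3$, and $k\in K(t)$ for $k\ge3$ and $t\ge4$.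
\end{proof}

The colorings of profiles in Example~\ref{ex:three} and Proposition~\ref{prop:fourtypes} also show that the constant $3$ in Theorem~\ref{thm:box} is sharp for $d=3$ and that no such constant exists for $d=4$.

\section{The method on a triangle}\label{sec:method}

The smallest case in which the box matters is the second assertion of Theorem~\ref{thm:box}. Let $p_1=(0,0)$, $p_2=(2,1)$, $p_3=(1,2)$ be colored $W$ and $q=(1,1)$ be colored $L$. The triangle $p_1p_2p_3$ is given by $x_1\le2x_2$, $x_2\le2x_1$, $x_1+x_2\le3$ and has no lattice points other than these four. Among them the shortest relation is $p_1+p_2+p_3=3q$, since $\sum\alpha_ip_i=\ell q$ forces $2\alpha_2+\alpha_3=\alpha_2+2\alpha_3=\ell$, so that $\ell=3\alpha_2$. But a box that contains the four points contains $\{0,1,2\}^2$, and with it the reflection $z=2q-p_2=(0,1)$ of $p_2$ in $q$. If $z\in W$, then $z+p_2=q+q$ is a $2$-relation. If $z\in L$, then the segment $zq$ crosses the segment $p_1p_3$. This is a new configuration with meeting hulls, the parallelogram $p_1\,q\,p_3\,z$, whose area is two thirds of that of the triangle; and indeed $p_1+p_3=z+q$.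

The general proof has the same three steps.
\begin{enumerate}
\item Among the configurations whose $W$-part and $L$-part have meeting convex hulls, choose one with the fewest points, and among these one of least volume.
\item Certain lattice points near the configuration can carry neither color: one color gives a short relation, the other a smaller configuration. So these points lie outside $B$.
\item A point lies outside $B$ because one of its coordinates is out of range. A single coordinate can exclude only a few of the points from step~2, and there are not enough coordinates.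
\end{enumerate}
Example~\ref{ex:three} shows that step~3 depends on the dimension. It is again a triangle with its centroid $q=(1,1,2)$, but the reflections $2q-p$ of the three vertices are $(-1,2,3)$, $(2,-1,4)$, $(2,2,-1)$, and each leaves the box through a different coordinate.

\section{Circuits}\label{sec:circuits}

From now on $B=W\sqcup L$ is a colored box in $\mathbb Z^d$. All notions below are invariant under exchanging $W$ and $L$, under permuting coordinates and under the reflections $x_s\mapsto n_s-x_s$, and we use these symmetries freely. Since $B$ is the set of lattice points of a convex set, every lattice point in the convex hull of points of $B$ is colored.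

\subsection*{Volume}
Let $A$ be an $r$-dimensional affine subspace spanned by lattice points and $\Lambda$ the rank-$r$ lattice of integer vectors parallel to $A$. The \emph{normalized volume} $\operatorname{vol}$ is Lebesgue measure on $A$ scaled so that a simplex $T=\operatorname{conv}(p_1,\dots,p_{r+1})$ has volume $|\det(p_2-p_1,\dots,p_{r+1}-p_1)|$, the determinant being taken in a basis of $\Lambda$. For an $r$-dimensional $T$, every $y\in A$ has unique \emph{barycentric coordinates} $\lambda_i(y)$ with $y=\sum\lambda_i(y)p_i$ and $\sum\lambda_i(y)=1$; the point lies in $T$ if and only if all $\lambda_i(y)\ge0$, and in the interior of $T$ (always relative to $A$) if and only if all $\lambda_i(y)>0$. We use two facts.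
\begin{enumerate}
\item[(V1)] Replacing the vertex $p_i$ of $T$ by $y\in A$ multiplies the volume by $|\lambda_i(y)|$. Indeed, for a base vertex $p_j\ne p_i$ we have $y-p_j=\sum_l\lambda_l(y)(p_l-p_j)$, and the determinant is multilinear and alternating.
\item[(V2)] If a lattice triangle $xyz$ contains no lattice points other than its vertices, then $y-x$, $z-x$ is a basis of $\Lambda$ and the triangle has volume~$1$. This follows from Pick's formula, or directly: otherwise $\sigma(y-x)+\sigma'(z-x)\in\Lambda$ for some $(\sigma,\sigma')\in[0,1)^2\setminus\{(0,0)\}$, and $(\sigma,\sigma')$ if $\sigma+\sigma'\le1$, or $(1-\sigma,1-\sigma')$ if $\sigma+\sigma'>1$, gives a further lattice point of the triangle.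
\end{enumerate}

\subsection*{Circuits and their dependence}
A \emph{balanced identity} is an equation $\sum\alpha_pp=\sum\beta_qq$ with points $p\in W$ and $q\in L$, real coefficients $\alpha_p,\beta_q\ge0$, and $\sum\alpha_p=\sum\beta_q>0$; the common sum is its \emph{weight}. Sets $P\subseteq W$ and $Q\subseteq L$ carry a balanced identity if and only if $\operatorname{conv}P\cap\operatorname{conv}Q\ne\emptyset$, and a relation is a balanced identity with integer coefficients. A \emph{circuit} $C=(P\,|\,Q)$ is a pair $P\subseteq W$, $Q\subseteq L$ with $\operatorname{conv}P\cap\operatorname{conv}Q\ne\emptyset$ that is minimal under inclusion; its \emph{type} is $(|P|,|Q|)$, and we also write $C$ for the set $P\cup Q$. Every pair with meeting hulls contains a circuit. An \emph{affine dependence} on $C$ is a nonzero real family $(\gamma_x)_{x\in C}$ with $\sum\gamma_x=0$ and $\sum\gamma_xx=0$.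

\begin{lemma}\label{lem:circuit}
Let $C=(P\,|\,Q)$ be a circuit.
\begin{enumerate}
\item[(a)] Up to scaling, $C$ has exactly one affine dependence, and it can be scaled to be positive on $P$ and negative on $Q$. Every proper subset of $C$ is affinely independent, $\dim\operatorname{conv}C=|C|-2$, and $3\le|C|\le d+2$.
\item[(b)] Let $v_x=\operatorname{vol}\operatorname{conv}(C\setminus x)$ for $x\in C$, and $V(C)=\operatorname{vol}\operatorname{conv}C$. Then $\sum_Pv_pp=\sum_Qv_qq$ and $V(C)=\sum_Pv_p=\sum_Qv_q$. Moreover $\operatorname{conv}C=\bigcup_{p\in P}\operatorname{conv}(C\setminus p)=\bigcup_{q\in Q}\operatorname{conv}(C\setminus q)$.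
\item[(c)] If $|P|,|Q|\ge2$, every point of $C$ is a vertex of $\operatorname{conv}C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A balanced identity on $C$ has all coefficients positive, by minimality. It gives a dependence $\gamma$ that is positive on $P$ and negative on $Q$. Suppose $\gamma'$ is a dependence not proportional to $\gamma$. After replacing $\gamma'$ by $-\gamma'$ if necessary, $\gamma'_x\gamma_x>0$ for some $x$. Increase $\sigma$ from $0$ until a first coefficient of $\gamma-\sigma\gamma'$ vanishes. The result is nonzero, is $\ge0$ on $P$ and $\le0$ on $Q$, and has coefficient sum $0$; so it is a balanced identity on a proper subset of $C$, contrary to minimality. A dependence on a proper subset of $C$ would not be proportional to $\gamma$, so there is none. The dependences together with $0$ form a space of dimension $|C|-1-\dim\operatorname{conv}C$, which equals $1$. Finally $|C|\ne2$, because $W\cap L=\emptyset$.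

(b) Fix $x_0\in C$. Solving the dependence for $x_0$ gives its barycentric coordinates $-\gamma_x/\gamma_{x_0}$ with respect to the simplex $C\setminus x_0$, and (V1) gives $|\gamma_x/\gamma_{x_0}|=v_x/v_{x_0}$. So $\gamma$ can be scaled to $\gamma_p=v_p$, $\gamma_q=-v_q$. Let $y=\sum c_xx$ be a convex combination of the points of $C$ and $\sigma=\min_Pc_p/v_p$. Then $y=\sum(c_x-\sigma\gamma_x)x$ is again a convex combination, and one $p\in P$ has coefficient $0$. So the simplices $\operatorname{conv}(C\setminus p)$ cover $\operatorname{conv}C$. If a point were interior to the simplices for $p\ne p'$, the difference of its two representations would be a dependence with opposite signs at $p$ and $p'$, contradicting (a). Hence the volumes add up to $V(C)$. Exchanging the colors gives the statements for $Q$.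

(c) If $p\in P$ were a convex combination of the other points, there would be a dependence that is positive at $p$ only. By (a) it is a positive multiple of $\gamma$, which is positive at a second point of $P$. Exchange the colors for $q\in Q$.
\end{proof}

By (b), the circuit itself yields a relation of length $V(C)$. This explains why volume is the quantity to minimize. A circuit is \emph{minimal} if no circuit has fewer points and no circuit with the same number of points has smaller volume $V$. If $\operatorname{conv}W\cap\operatorname{conv}L\ne\emptyset$, a minimal circuit exists, since $B$ is finite. The next lemma lists the three ways in which we shall contradict minimality.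

\begin{lemma}\label{lem:minimal}
Let $C$ be a minimal circuit with $n$ points, and consider a balanced identity of weight $\omega$ written with at most $n$ points. Then:
\begin{enumerate}
\item[(a)] it has exactly $n$ distinct points, all coefficients are positive, and the points form a circuit $C'$;
\item[(b)] if $C'\subseteq\operatorname{conv}C$, then $C'$ contains every vertex of $\operatorname{conv}C$;
\item[(c)] if $x\in C'$ has coefficient $\gamma$, then $V(C)\le V(C')=\frac\omega\gamma\operatorname{vol}\operatorname{conv}(C'\setminus x)$.
\end{enumerate}
\end{lemma}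

\begin{proof}
(a) The points with positive coefficient contain a circuit, which has at least $n$ points. (b) Both hulls have dimension $n-2$, so they have the same affine span and the same normalization of volume. A vertex $p$ of $\operatorname{conv}C$ is not a convex combination of other points of $\operatorname{conv}C$. So if $p\notin C'$, the closed set $\operatorname{conv}C'$ misses a neighborhood of $p$, and $V(C')<V(C)$. (c) By Lemma~\ref{lem:circuit}, the identity is proportional to $\sum v_pp=\sum v_qq$, which has weight $V(C')$.
\end{proof}

\section{A simplex around a point of the other color}\label{sec:simplex}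

Circuits of type $(r+1,1)$ consist of a simplex with vertices in $W$ and an interior point in $L$. They occur for $r=2$ and $r=3$, and this section treats both cases at once. The simplex may contain many lattice points. To generalize the reflection $2q-p_i$ of Section~\ref{sec:method} we use points $c+c'-p_i$, where $c,c'$ are interior lattice points. If $c+c'-p_i$ falls back into the simplex, nothing is learned, so we need $c,c'$ for which all these points fall outside.

\begin{lemma}\label{lem:deep}
Let $T=\operatorname{conv}(p_1,\dots,p_{r+1})$ be an $r$-dimensional lattice simplex, $r\ge2$. Suppose that all lattice points of $T$ other than the vertices are interior, and that there is at least one. Then there are interior lattice points $c,c'$, possibly equal, with $\lambda_i(c)+\lambda_i(c')<1$ for all $i$.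
\end{lemma}

\begin{proof}
Suppose not. Then for any interior lattice points $c,c'$ there is $j$ with $\lambda_j(c)+\lambda_j(c')\ge1$. The lattice point $c''=c+c'-p_j$ has barycentric coordinates $\lambda_i(c)+\lambda_i(c')>0$ for $i\ne j$ and $\lambda_j(c)+\lambda_j(c')-1\ge0$. So it lies in $T$ and has at least $r\ge2$ positive coordinates; it is not a vertex, hence it is interior. Let $\Gamma$ be the subgroup of $\Lambda$ generated by the vectors $p_i-p_1$; it has finite index. Since $(c-p_1)+(c'-p_1)=(c''-p_1)+(p_j-p_1)$, the classes of the vectors $c-p_1$, for $c$ an interior lattice point, form a nonempty subset of the finite group $\Lambda/\Gamma$ that is closed under addition. Such a subset contains $0$. But $c-p_1\in\Gamma$ means that all $\lambda_i(c)$ are integers, while $0<\lambda_i(c)<1$.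
\end{proof}

The lemma fails for $r=1$, as the segment $[0,2]$ shows.

\begin{lemma}\label{lem:simplex}
Let $C=(p_1,\dots,p_{r+1}\,|\,q)$ be a minimal circuit, $r\in\{2,3\}$, and $T=\operatorname{conv}(p_1,\dots,p_{r+1})$.
\begin{enumerate}
\item[(a)] Every lattice point of $T$ other than the vertices lies in $L$ and is interior. In particular there are points $c,c'\in L$ as in Lemma~\ref{lem:deep}.
\item[(b)] If there is no $2$-relation, then $c+c'-p_i\notin B$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:circuit}(a), all $\lambda_i(q)$ are positive, so $q$ is interior, $\operatorname{conv}C=T$ and $V(C)=\operatorname{vol}T$.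

(a) Let $z\in T$ be a lattice point that is not a vertex. Suppose $z\in W$, and let $\theta$ be the minimum of $\lambda_i(q)/\lambda_i(z)$ over the $i$ with $\lambda_i(z)>0$, attained at $i=k$. Then
\[
\theta z+\sum_{i\ne k}\bigl(\lambda_i(q)-\theta\lambda_i(z)\bigr)p_i=q
\]
is a balanced identity with $r+2$ points of $T$ that omits the vertex $p_k$, contradicting Lemma~\ref{lem:minimal}(b). So $z\in L$. If $z$ were on the boundary, $z=\sum\lambda_i(z)p_i$ would be a balanced identity with at most $r+1$ points, contradicting Lemma~\ref{lem:minimal}(a).

(b) Suppose $z=c+c'-p_i\in B$. If $z\in W$, then $z+p_i=c+c'$ is a $2$-relation. So $z\in L$. Write $\lambda_j=\lambda_j(c)$, $\lambda'_j=\lambda_j(c')$. The barycentric coordinates of $z$ are $\zeta_j=\lambda_j+\lambda'_j>0$ for $j\ne i$ and $\zeta_i=\lambda_i+\lambda'_i-1<0$. Thus $z$ and $c$ lie on opposite sides of the facet opposite $p_i$, and eliminating $p_i$ gives the balanced identity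
\[
\sum_{j\ne i}\Bigl(\zeta_j+\frac{|\zeta_i|}{\lambda_i}\lambda_j\Bigr)p_j=z+\frac{|\zeta_i|}{\lambda_i}\,c
\]
with $r+2$ points and weight $1+|\zeta_i|/\lambda_i$. Removing $z$ leaves the simplex obtained from $T$ by replacing $p_i$ by $c$, of volume $\lambda_i\operatorname{vol}T$. By Lemma~\ref{lem:minimal}(c) the new circuit has volume $(\lambda_i+|\zeta_i|)\operatorname{vol}T=(1-\lambda'_i)\operatorname{vol}T<V(C)$, a contradiction.
\end{proof}

Now the box enters. The points $c+c'-p_i$ are the reflections of the vertices in the midpoint $m=\frac12(c+c')$, so we measure coordinates from $m$. We have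
\[
m=\sum\mu_ip_i,\qquad\mu_i=\tfrac12\bigl(\lambda_i(c)+\lambda_i(c')\bigr)\in\bigl(0,\tfrac12\bigr),\qquad\sum\mu_i=1 .
\]
Reflect the coordinates so that $\rho_s:=m_s\le R_s:=n_s-m_s$ for all $s$, and put $\xi^s_i=(p_i)_s-m_s$. A lattice point $m+y$ lies in $B$ if and only if $y_s\in[-\rho_s,R_s]$ for all $s$. In particular
\begin{equation}\label{eq:xi}
\xi^s_i\in[-\rho_s,R_s],\qquad\sum_i\mu_i\xi^s_i=0 .
\end{equation}
Let $D_s=\{i:\xi^s_i>\rho_s\}$, and write $\mu(D)=\sum_{i\in D}\mu_i$.

\begin{lemma}\label{lem:cover}
In the situation of Lemma~\ref{lem:simplex}(b), the sets $D_1,\dots,D_d$ cover $\{1,\dots,r+1\}$, and $\mu(D_s)<\frac12$ for every $s$. In particular $|D_s|\le r-1$.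
\end{lemma}

\begin{proof}
Since $c+c'-p_i=m-(p_i-m)\notin B$, there is $s$ with $-\xi^s_i\notin[-\rho_s,R_s]$. As $-\xi^s_i\le\rho_s\le R_s$, this means $i\in D_s$. By \eqref{eq:xi} the numbers $\xi^s_i+\rho_s$ are nonnegative and $\sum_i\mu_i(\xi^s_i+\rho_s)=\rho_s$. If $D_s\ne\emptyset$, then
\[
2\rho_s\,\mu(D_s)<\sum_{i\in D_s}\mu_i(\xi^s_i+\rho_s)\le\rho_s ,
\]
which forces $\rho_s>0$ and $\mu(D_s)<\frac12$. A set of $r$ or more indices has mass at least $1-\mu_h>\frac12$ for some $h$.
\end{proof}

\section{Circuits with at most four points}\label{sec:four}

\begin{proposition}\label{prop:four}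
Let $d$ be arbitrary. If there is a circuit with at most four points, there is a relation of length at most $3$. If moreover $d\le2$, there is a $2$-relation.
\end{proposition}

\begin{proof}
Let $C$ be a minimal circuit; it has three or four points. Up to exchanging the colors its type is $(1,2)$, $(2,2)$ or $(3,1)$.

\emph{Type $(1,2)$.} A point of $W$ lies on a segment with endpoints in $L$. Let $y_0,\dots,y_n$ be the consecutive lattice points of the segment; they are equally spaced, and $y_0,y_n\in L$. Let $y_i$ be the first point in $W$, and $y_j$ the first point in $L$ after it. Then $y_i,y_{j-1}\in W$, $y_{i-1},y_j\in L$, and $y_i+y_{j-1}=y_{i-1}+y_j$ is a $2$-relation.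

\emph{Type $(2,2)$.} Let $a_1p_1+a_2p_2=b_1q_1+b_2q_2$ be the dependence. We claim that $\operatorname{conv}C$ has no lattice points outside $C$. Suppose $z$ is one; as the type is symmetric, we may assume $z\in W$. By Lemma~\ref{lem:circuit}(b) and after renumbering, $z=\gamma p_1+\delta_1q_1+\delta_2q_2$ is a convex combination. Here $\gamma>0$, for otherwise this is a balanced identity with three points. Eliminating $p_1$ gives the balanced identity
\[
\frac{a_1}\gamma z+a_2p_2=\Bigl(b_1+\frac{a_1\delta_1}\gamma\Bigr)q_1+\Bigl(b_2+\frac{a_1\delta_2}\gamma\Bigr)q_2 ,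
\]
which omits $p_1$, a vertex of $\operatorname{conv}C$ by Lemma~\ref{lem:circuit}(c). This contradicts Lemma~\ref{lem:minimal}(b) and proves the claim. Each triangle $\operatorname{conv}(C\setminus x)$ therefore contains no lattice point other than its vertices ($x$ itself is a vertex of $\operatorname{conv}C$), so $v_x=1$ by (V2). Lemma~\ref{lem:circuit}(b) gives the $2$-relation $p_1+p_2=q_1+q_2$.

\emph{Type $(3,1)$.} Take $c,c'\in L$ from Lemma~\ref{lem:simplex}(a) with $r=2$. The lattice point $z=p_1+p_2+p_3-c-c'$ has barycentric coordinates $1-\lambda_i(c)-\lambda_i(c')>0$, with sum $3-2=1$. So $z$ is interior to the triangle, $z\in L$, and $p_1+p_2+p_3=c+c'+z$ is a $3$-relation.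

Finally let $d\le2$ and suppose there is no $2$-relation. Then the type is $(3,1)$ and $d=2$. By Lemma~\ref{lem:cover} two sets $D_1,D_2$ with at most one element each cover three indices, which is absurd.
\end{proof}

For $d\le2$ every circuit has at most four points, so Theorem~\ref{thm:box} is proved in this case. For $d=3$ we argue by contradiction, and the standing assumption for the rest of the paper is:
\begin{enumerate}
\item[(H)] $d=3$, $\operatorname{conv}W\cap\operatorname{conv}L\ne\emptyset$, and there is no relation of length at most $3$.
\end{enumerate}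
By Proposition~\ref{prop:four} and Lemma~\ref{lem:circuit}(a), a minimal circuit $C$ then has exactly five points and spans $\mathbb R^3$. Up to exchanging the colors its type is $(4,1)$ or $(3,2)$. Propositions~\ref{prop:41} and~\ref{prop:32} exclude both, and this completes the proof of Theorem~\ref{thm:box}.

\section{A tetrahedron with an interior point}\label{sec:41}

\begin{proposition}\label{prop:41}
Under (H), a minimal circuit is not of type $(4,1)$.
\end{proposition}

Lemma~\ref{lem:cover} alone gives no contradiction now: three sets with up to two elements each can cover four indices. We need a second family of excluded points, and the candidates are the points that produced the $3$-relation in the plane.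

\begin{proof}
Let $C=(p_1,\dots,p_4\,|\,q)$ be minimal, and take $T,c,c',m,\mu,\xi,\rho_s\le R_s,D_s$ as in Section~\ref{sec:simplex} with $r=3$.

\emph{Step 1: $p_i+p_j+p_k-c-c'\notin B$ for distinct $i,j,k$.} Suppose this point $z$ lies in $B$, and let $h$ be the fourth index. If $z\in L$, then $p_i+p_j+p_k=c+c'+z$ is a $3$-relation. So $z\in W$. Its barycentric coordinates are $\zeta_l=1-2\mu_l>0$ for $l\in\{i,j,k\}$ and $\zeta_h=-2\mu_h<0$. Let $\lambda_l=\lambda_l(c)$, and let $\kappa$ maximize $\zeta_l/\lambda_l$; then $\kappa\ne h$. The identity
\[
\frac{\lambda_\kappa}{\zeta_\kappa}z+\sum_{l\ne\kappa}\Bigl(\lambda_l-\frac{\lambda_\kappa\zeta_l}{\zeta_\kappa}\Bigr)p_l=c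
\]
has nonnegative coefficients by the choice of $\kappa$, and it is balanced of weight~$1$. Removing $c$ leaves $T$ with $p_\kappa$ replaced by $z$, so by Lemma~\ref{lem:minimal}(c) and (V1) the new circuit has volume $(1-2\mu_\kappa)\operatorname{vol}T<V(C)$, a contradiction.

Since $p_i+p_j+p_k-2m=m+\sum_{l\in\{i,j,k\}}(p_l-m)$, Step~1 says that for each triple $ijk$ some coordinate $s$ has $\xi^s_i+\xi^s_j+\xi^s_k\notin[-\rho_s,R_s]$. We say that $s$ \emph{excludes} $ijk$.

\emph{Step 2: normalization.} The sets $D_1,D_2,D_3$ have at most two elements and cover four indices, so after renumbering $D_1=\{1,2\}$. Then $\mu_1+\mu_2<\frac12$, that is, $\sigma:=\mu_3+\mu_4-\frac12>0$. So $3$ and $4$ do not lie in the same $D_s$, and we may assume $3\in D_2$ and $4\in D_3$. We show that the triples $134$ and $234$ cannot both be excluded.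

\emph{Step 3: positive pairs.} Fix a coordinate $s$ and drop it from the notation. Call a pair $ij$ \emph{positive} if $\xi_i+\xi_j>0$. If $i\in D_s$, then $\xi_i>\rho\ge-\xi_j$, so every pair containing $i$ is positive. Because $\sum\mu_i\xi_i=0$, not too many pairs can be positive; we make this precise by distributing the masses $\mu_i$ over pairs. Comparing coefficients and using $\sum\mu_i=1$, one has
\begin{equation}\label{eq:pairsI}
\sum_i\mu_i\xi_i=\sigma(\xi_3+\xi_4)+\sum_{l=1,2}\frac{\mu_l}{\mu_1+\mu_2}\Bigl[\bigl(\tfrac12-\mu_4\bigr)(\xi_l+\xi_3)+\bigl(\tfrac12-\mu_3\bigr)(\xi_l+\xi_4)\Bigr]: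
\end{equation}
the coefficient of $\xi_l$ is $\mu_l(1-\mu_3-\mu_4)/(\mu_1+\mu_2)=\mu_l$, that of $\xi_3$ is $\sigma+\frac12-\mu_4=\mu_3$, and that of $\xi_4$ is $\sigma+\frac12-\mu_3=\mu_4$. For $\{l,l'\}=\{1,2\}$ and $\{k,k'\}=\{3,4\}$ one has
\begin{equation}\label{eq:pairsII}
\sum_i\mu_i\xi_i=\bigl(\mu_l+\mu_k-\tfrac12\bigr)(\xi_l+\xi_k)+\mu_{l'}(\xi_{l'}+\xi_k)+\sigma(\xi_3+\xi_4)+\bigl(\tfrac12-\mu_k\bigr)(\xi_l+\xi_{k'}):
\end{equation}
the coefficients of $\xi_l$, $\xi_{l'}$, $\xi_{k'}$ are $\mu_l$, $\mu_{l'}$, $\sigma+\frac12-\mu_k=\mu_{k'}$, and that of $\xi_k$ is $\mu_k+(\mu_1+\mu_2+\mu_3+\mu_4)-1=\mu_k$. The left sides vanish, and $\sigma$, $\mu_i$, $\frac12-\mu_i$ are positive. Therefore: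
\begin{enumerate}
\item[(P1)] the pairs $13,14,23,24,34$ are not all positive;
\item[(P2)] if all pairs containing $k$ are positive and $lk'$ is positive, then $\mu_l+\mu_k<\frac12$.
\end{enumerate}

\emph{Step 4: the three coordinates.} In coordinate $1$ all pairs containing $1$ or $2$ are positive, so $\xi_3+\xi_4\le0$ by (P1). For $l=1,2$ we get $-\rho<\xi_l-2\rho\le\xi_l+\xi_3+\xi_4\le\xi_l\le R$. So coordinate~$1$ excludes neither $134$ nor $234$.

Let $s\in\{2,3\}$ and $k=s+1\in D_s$, and let $k'$ be the other element of $\{3,4\}$. All pairs containing $k$ are positive. For $l=1,2$ we have $\xi_l+\xi_3+\xi_4>\rho-2\rho=-\rho$. So if $s$ excludes $l34$, then $\xi_l+\xi_3+\xi_4>R$, hence $\xi_l+\xi_{k'}>R-\xi_k\ge0$, and the pair $lk'$ is positive. By (P1), $s$ does not exclude both $134$ and $234$. By (P2), if $s$ excludes $l34$, then $\mu_l+\mu_k<\frac12$.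

Consequently coordinate $2$ excludes $l34$ and coordinate $3$ excludes $l'34$ for some $\{l,l'\}=\{1,2\}$. Then $\mu_l+\mu_3<\frac12$ and $\mu_{l'}+\mu_4<\frac12$, and the sum of these inequalities is $1<1$.
\end{proof}

\section{A segment through a triangle}\label{sec:32}

\begin{proposition}\label{prop:32}
Under (H), a minimal circuit is not of type $(3,2)$.
\end{proposition}

This is the type of Example~\ref{ex:empty}. We first show that a minimal circuit of this type always has the form of that example, then find the excluded points, and then show that three coordinates cannot exclude them all. Throughout, $C=(p_1,p_2,p_3\,|\,q_1,q_2)$ is a minimal circuit with dependence $\sum a_ip_i=b_1q_1+b_2q_2$.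

\subsection*{Normal form}

\begin{lemma}\label{lem:empty}
The only lattice points of $\operatorname{conv}C$ are the points of $C$.
\end{lemma}

\begin{proof}
Let $z$ be another lattice point. By Lemma~\ref{lem:circuit}(b) and after renumbering, $z=\sum\gamma_ip_i+\delta q_1$ is a convex combination, and some $\gamma_i$ is positive since $z\ne q_1$. All points of $C$ are vertices of $\operatorname{conv}C$ by Lemma~\ref{lem:circuit}(c). If $z\in W$, let $\theta=\min_{\gamma_i>0}a_i/\gamma_i$, attained at $i=k$. The balanced identity
\[
\sum_{i\ne k}(a_i-\theta\gamma_i)p_i+\theta z=(b_1+\theta\delta)q_1+b_2q_2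
\]
has five points and omits $p_k$, contradicting Lemma~\ref{lem:minimal}(b). If $z\in L$, then $\delta>0$, for otherwise $\sum\gamma_ip_i=z$ is a balanced identity with four points. Now
\[
\sum_i\Bigl(a_i+\frac{b_1}\delta\gamma_i\Bigr)p_i=\frac{b_1}\delta z+b_2q_2
\]
has five points and omits $q_1$, again contradicting Lemma~\ref{lem:minimal}(b).
\end{proof}

Unlike an empty triangle, an empty polytope in $\mathbb R^3$ can have large volume. What remains true is that it is flat. A vector $u\in\mathbb Z^3$ is \emph{primitive} if its coordinates have greatest common divisor~$1$.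

\begin{theorem}[Howe; published in \cite{Scarf}]\label{thm:howe}
If a polytope $\Pi\subset\mathbb R^3$ has its vertices in $\mathbb Z^3$ and contains no lattice points other than its vertices, then there are a primitive $u\in\mathbb Z^3$ and $\eta\in\mathbb Z$ with $\eta\le u\cdot x\le\eta+1$ for all $x\in\Pi$.
\end{theorem}

Apply this to $\operatorname{conv}C$. The points of $C$ lie on the planes $u\cdot x=\eta$ and $u\cdot x=\eta+1$. No four of them are coplanar, by Lemma~\ref{lem:circuit}(a), so one plane contains three points and the other two. Let $\psi$ be the affine function equal to $1$ on the plane with two points and $0$ on the other. Then $\sum a_i\psi(p_i)=\sum b_j\psi(q_j)$, so the two points are one $p_i$ and one $q_j$, with $a_i=b_j$. Renumber so that they are $p_3$ and $q_2$, scale so that $a_3=b_2=1$, and write $a=a_1$, $b=a_2$; then $b_1=a+b$. Let $\Lambda=\{y\in\mathbb Z^3:u\cdot y=0\}$ and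
\[
e=p_1-q_1,\qquad f=p_2-q_1,\qquad g=q_2-p_3,
\]
three vectors in $\Lambda$. The dependence says $g=ae+bf$. By Lemma~\ref{lem:empty} and (V2), $e,f$ is a basis of $\Lambda$, so $a,b$ are positive integers. They are coprime, because the segment $p_3q_2$ contains no further lattice point. Thus
\begin{equation}\label{eq:normal}
ap_1+bp_2+p_3=(a+b)q_1+q_2 .
\end{equation}
We shall compute volumes with the following remark.
\begin{enumerate}
\item[(V3)] If $e',f'$ is a basis of $\Lambda$ and $y$ is a lattice point on the plane of $p_3$ and $q_2$, then the tetrahedron $q_1$, $q_1+e'$, $q_1+f'$, $y$ has volume $1$. Indeed $u\cdot(y-q_1)=\pm1$, so every $x\in\mathbb Z^3$ differs from an integer multiple of $y-q_1$ by an element of $\Lambda$, and $e',f',y-q_1$ is a basis of $\mathbb Z^3$.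
\end{enumerate}
So $v_{p_3}=1$ and $V(C)=a+b+1$. If $a=b=1$, then \eqref{eq:normal} is a $3$-relation. Hence $(a,b)\ne(1,1)$, and $a\ne b$ by coprimality.

\subsection*{Excluded points}

\begin{lemma}\label{lem:excluded}
\begin{enumerate}
\item[(a)] $q_1+e+f\notin B$.
\item[(b)] $p_3+\alpha e+\beta f\notin B$ for all integers $0\le\alpha\le a$, $0\le\beta\le b$ with $(\alpha,\beta)\ne(0,0),(a,b)$.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,0)--(1,0)--(0,1)--cycle;
\draw[fill=white] (0,0) circle (2.5pt) node[below left] {$q_1$};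
\fill (1,0) circle (2.5pt) node[below right] {$p_1$};
\fill (0,1) circle (2.5pt) node[above left] {$p_2$};
\node at (1,1) {$\times$};
\begin{scope}[xshift=4cm]
\draw[dotted] (0,0) grid (3,2);
\draw (0,0)--(3,2);
\fill (0,0) circle (2.5pt) node[below left] {$p_3$};
\draw[fill=white] (3,2) circle (2.5pt) node[above right] {$q_2$};
\foreach \x/\y in {1/0,2/0,3/0,0/1,1/1,2/1,3/1,0/2,1/2,2/2} \node at (\x,\y) {$\times$};
\end{scope}
\end{tikzpicture}
\caption{A minimal circuit of type $(3,2)$ with $(a,b)=(3,2)$. It lies on two adjacent lattice planes, drawn side by side in the basis $e=p_1-q_1$ (horizontal), $f=p_2-q_1$ (vertical). Filled points have color $W$, hollow points have color $L$, and crosses mark the lattice points that must lie outside the box.}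
\label{fig:normal}
\end{figure}

\begin{proof}
The points are shown in Figure~\ref{fig:normal}.

(a) Suppose $z=q_1+e+f=p_1+p_2-q_1\in B$. If $z\in L$, then $p_1+p_2=q_1+z$ is a $2$-relation. Let $z\in W$. If $a>b$, substitute $p_2=z+q_1-p_1$ in \eqref{eq:normal} to get $(a-b)p_1+bz+p_3=aq_1+q_2$. Removing $p_3$ leaves the tetrahedron $q_1$, $q_1+e$, $q_1+(e+f)$, $q_2$, of volume $1$ by (V3). So the new circuit has volume $a+1<V(C)$, contradicting Lemma~\ref{lem:minimal}(c). If $a<b$, substitute for $p_1$ instead: $(b-a)p_2+az+p_3=bq_1+q_2$ gives volume $b+1<V(C)$.

(b) Suppose $z=p_3+\alpha e+\beta f\in B$. According to the color of $z$ we have one of the balanced identities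
\begin{align*}
(a-\alpha)p_1+(b-\beta)p_2+z&=(a+b-\alpha-\beta)q_1+q_2&&(z\in W),\\
\alpha p_1+\beta p_2+p_3&=(\alpha+\beta)q_1+z&&(z\in L).
\end{align*}
By Lemma~\ref{lem:minimal}(a) it defines a circuit. Removing $z$ in the first case, or $p_3$ in the second, leaves $q_1,p_1,p_2$ and a lattice point of the other plane, a tetrahedron of volume $1$. So the circuit has volume $a+b+1-\alpha-\beta$ or $\alpha+\beta+1$. Both numbers are less than $V(C)$ because $0<\alpha+\beta<a+b$.
\end{proof}

\subsection*{What each coordinate can exclude}

For $s=1,2,3$ let
\[
I_s=[-(q_1)_s,\;n_s-(q_1)_s],\qquad J_s=[J_s^-,J_s^+]=[-(p_3)_s,\;n_s-(p_3)_s].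
\]
For $y\in\Lambda$ we have $q_1+y\in B$ if and only if $y_s\in I_s$ for all $s$, and $p_3+y\in B$ if and only if $y_s\in J_s$ for all $s$. The two planes are tied together by the fact that $I_s$ and $J_s$ have the same length $n_s$; this is where the product structure of $B$ is used. Since $C\subseteq B$,
\begin{equation}\label{eq:intervals}
0,e_s,f_s\in I_s,\qquad0,g_s\in J_s,\qquad n_s\ge|e_s-f_s| .
\end{equation}
We say that $s$ \emph{excludes} $y$ if $y_s\notin J_s$. Reflecting coordinate $s$ changes the signs of $e_s,f_s,g_s,I_s,J_s$.

One coordinate is spent on Lemma~\ref{lem:excluded}(a). After a permutation and a reflection, $e_3+f_3>\max I_3\ge e_3,f_3$, so $e_3,f_3>0$. Then $(\alpha e+\beta f)_3\in[0,g_3]\subseteq J_3$ for $0\le\alpha\le a$, $0\le\beta\le b$. Hence every vector $\alpha e+\beta f$ from Lemma~\ref{lem:excluded}(b) is excluded by coordinate $1$ or $2$. Among these vectors are $e$, $f$, $g-e$, $g-f$.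

After a permutation and a reflection, coordinate $1$ excludes $e$ and $e_1>0$, so $e_1>J_1^+$. From $e_1>J_1^+\ge g_1=ae_1+bf_1\ge e_1+bf_1$ we get $f_1<0$. If coordinate $1$ also excluded $f$, then $f_1<J_1^-$ and $n_1=J_1^+-J_1^-<e_1-f_1$, contradicting \eqref{eq:intervals}. So coordinate $2$ excludes $f$, and after a reflection $f_2<0$, so $f_2<J_2^-$. From $f_2<J_2^-\le g_2=ae_2+bf_2\le ae_2+f_2$ we get $e_2>0$. In summary,
\begin{equation}\label{eq:signs}
e_s>0>f_s\quad(s=1,2),\qquad e_1>J_1^+,\qquad f_2<J_2^- .
\end{equation}
For $s=1,2$ we have $g_s-e_s<g_s\le J_s^+$ and $g_s-f_s>g_s\ge J_s^-$. So $s$ excludes $g-e$ if and only if $g_s-e_s<J_s^-$, and $s$ excludes $g-f$ if and only if $g_s-f_s>J_s^+$. Both together would give $n_s<e_s-f_s$. So $g-e$ and $g-f$ are excluded by different coordinates, and there are two cases.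

\medskip
\noindent\emph{Case A: coordinate $2$ excludes $g-e$ and coordinate $1$ excludes $g-f$.} Here $g$ is short in the first two coordinates, and this lets a new point into the box. We have $g_2<e_2+J_2^-\le e_2$ and $g_1>f_1+J_1^+\ge f_1$, and by \eqref{eq:signs} also $g_1\le J_1^+<e_1$ and $g_2\ge J_2^->f_2$. So $f_s<g_s<e_s$ for $s=1,2$. Let $y=e+f-g\in\Lambda$. Then $f_s<y_s<e_s$, hence $y_s\in I_s$, for $s=1,2$. In the third coordinate $y_3=-(a-1)e_3-(b-1)f_3\le0\le\max I_3$, and since $n_3\ge g_3$ by \eqref{eq:intervals},
\[
\min I_3=\max I_3-n_3<e_3+f_3-g_3=y_3 .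
\]
So $z=q_1+y=p_1+p_2+p_3-q_1-q_2$ lies in $B$. If $z\in L$, then $p_1+p_2+p_3=q_1+q_2+z$ is a $3$-relation. If $z\in W$, then $(a-1)p_1+(b-1)p_2+z=(a+b-1)q_1$ is a balanced identity with four points. Both are impossible.

\medskip
\noindent\emph{Case B: coordinate $1$ excludes $g-e$ and coordinate $2$ excludes $g-f$.} Now only the first two coordinates matter, and the projections of $e,f,g$ to them contradict the following lemma. Its proof runs the subtractive Euclidean algorithm on $(a,b)$: the vector $e+f$ can replace $e$ or $f$ with all hypotheses intact.

\begin{lemma}\label{lem:descent}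
Let $J_s=[J_s^-,J_s^+]$, $s=1,2$, be intervals of length $n_s$, and let $g\in\mathbb R^2$ with $0,g_s\in J_s$. There are no $e,f\in\mathbb R^2$ and integers $a,b\ge1$ with $g=ae+bf$ such that
\begin{enumerate}
\item[(i)] $e_s>0>f_s$ and $n_s\ge e_s-f_s$ for $s=1,2$;
\item[(ii)] $e_1>J_1^+$, \ $g_1-e_1<J_1^-$, \ $f_2<J_2^-$, \ $g_2-f_2>J_2^+$;
\item[(iii)] $\alpha e+\beta f\notin J_1\times J_2$ for all integers $0\le\alpha\le a$, $0\le\beta\le b$ with $(\alpha,\beta)\ne(0,0),(a,b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose there are such data, and choose them with $a+b$ minimal. As before, $s$ excludes $y$ if $y_s\notin J_s$. Put $h=e+f$. By (i) and (ii), $e_1-f_1\le n_1<2e_1-g_1$ and $e_2-f_2\le n_2<g_2-2f_2$, that is,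
\begin{equation}\label{eq:gh}
(g-h)_1<0,\qquad(g-h)_2>0 .
\end{equation}
Since $g-h=(a-1)e+(b-1)f$, the signs in (i) show that the first inequality needs $b\ge2$ and the second needs $a\ge2$. So (iii) applies to $h$ and to $g-h$. By \eqref{eq:gh}, $h_1>g_1\ge J_1^-$, $h_2<g_2\le J_2^+$, $(g-h)_1<0\le J_1^+$ and $(g-h)_2>0\ge J_2^-$. Therefore:
\begin{itemize}
\item if $1$ excludes $h$, then $h_1>J_1^+\ge0$; if $2$ excludes $h$, then $h_2<J_2^-\le0$;
\item if $1$ excludes $g-h$, then $g_1-h_1<J_1^-\le g_1$, so $h_1>0$; if $2$ excludes $g-h$, then $g_2-h_2>J_2^+\ge g_2$, so $h_2<0$.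
\end{itemize}

\emph{Suppose $1$ excludes $h$.} Write $g-h=(a-1)h+(b-a)f$. In the first coordinate $(a-1)h_1>0$ and the sum is negative, so $(b-a)f_1<0$ and $b>a$. In the second coordinate $(b-a)f_2<0$ and the sum is positive, so $h_2>0$. Hence $2$ does not exclude $g-h$, so $1$ does, and $g_1-h_1<J_1^-$. Consider the data $(h,f;a,b-a)$, for which $g=ah+(b-a)f$. Condition (i) holds since $h_1,h_2>0$ and $h_s-f_s=e_s<e_s-f_s$. In (ii) the first two inequalities, with $h$ for $e$, have just been shown, and the last two are unchanged. For (iii), $\alpha h+\beta f=\alpha e+(\alpha+\beta)f$, and for $0\le\alpha\le a$, $0\le\beta\le b-a$ the pair $(\alpha,\alpha+\beta)$ is in the old range and equals $(0,0)$ or $(a,b)$ only if $(\alpha,\beta)$ is $(0,0)$ or $(a,b-a)$. This contradicts the minimality of $a+b$.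

\emph{Suppose $2$ excludes $h$.} Write $g-h=(b-1)h+(a-b)e$. In the second coordinate $(b-1)h_2<0$ and the sum is positive, so $(a-b)e_2>0$ and $a>b$. In the first coordinate $(a-b)e_1>0$ and the sum is negative, so $h_1<0$. Hence $1$ does not exclude $g-h$, so $2$ does, and $g_2-h_2>J_2^+$. Consider the data $(e,h;a-b,b)$, for which $g=(a-b)e+bh$. Condition (i) holds since $h_1,h_2<0$ and $e_s-h_s=-f_s<e_s-f_s$. In (ii) the first two inequalities are unchanged, and the last two, with $h$ for $f$, have just been shown. For (iii), $\alpha e+\beta h=(\alpha+\beta)e+\beta f$, and for $0\le\alpha\le a-b$, $0\le\beta\le b$ the pair $(\alpha+\beta,\beta)$ is in the old range and equals $(0,0)$ or $(a,b)$ only if $(\alpha,\beta)$ is $(0,0)$ or $(a-b,b)$. Again $a+b$ was not minimal.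
\end{proof}

In Case B, condition (i) holds by \eqref{eq:intervals} and \eqref{eq:signs}, condition (ii) by \eqref{eq:signs} and the case assumption, and condition (iii) because coordinate $3$ excludes none of the vectors from Lemma~\ref{lem:excluded}(b). So Case B is impossible as well. This proves Proposition~\ref{prop:32}. Assumption (H) is therefore contradictory, and Theorems~\ref{thm:box}, \ref{thm:games} and~\ref{thm:K} are proved.

\begin{remark}
The configuration of Proposition~\ref{prop:fourtypes} shows what a fourth coordinate changes. There $e=(-1,1,-2,1)$ and $f=(k-1,1-k,-1,0)$, with $(a,b)=(k-1,1)$. The point $q_1+e+f=(k-1,1,-1,1)$ leaves the box through coordinate~$3$. The points $p_3+\alpha e$ with $\alpha\ge1$ have first coordinate $-\alpha<0$, and the points $p_3+\alpha e+f$ with $\alpha<k-1$ have second coordinate $\alpha+1-k<0$. The point used in Case~A is $p_1+p_2+p_3-q_1-q_2=(k-1,\,1,\,2k-2,\,2-k)$. Its first three coordinates are in range, and it leaves the box only through the fourth.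
\end{remark}

\begin{thebibliography}{9}

\bibitem{FFK}
Josep Freixas, Marc Freixas, and Sascha Kurz,
\emph{Characterization of threshold functions: state of the art, some new contributions and open problems},
arXiv:1603.00329 (2016).

\bibitem{Scarf}
H.~E. Scarf,
\emph{Integral polyhedra in three space},
Math. Oper. Res. 10 (1985), 403--438.

\end{thebibliography}
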